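# A pre-Schwarzian univalence criterion that holds in the disc and fails in the ball

## 1. Three theorems on small pre-Schwarzian derivatives

Write $\mathbb B^n=\{z\in\mathbb C^n:|z|<1\}$ and $\mathbb D=\mathbb B^1$. Univalent means injective. The class $\mathcal P(\Omega)$ of pluriharmonic mappings and the pre-Schwarzian derivative $P_f$ are defined in Section 2.

**Theorem 1.** Let $n=1$. If $f\in\mathcal P(\mathbb D)$ and $(1-|z|^2)|P_f(z)|\le c$ on $\mathbb D$, where $c>0$ and $c+\sqrt{\tfrac{3\sqrt3}{2}c}\le 1$ (for example $c=\tfrac29$), then $f$ is univalent.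

**Theorem 2.** Let $n\ge2$. For every $c>0$ there is a non-univalent $F\in\mathcal P(\mathbb B^n)$ with $J_F>0$ and $\|P_F(z)\|\le c$ for all $z\in\mathbb B^n$. Moreover $F$ can be taken real-analytic on a neighbourhood of $\overline{\mathbb B^n}$.

**Theorem 3.** Let $n\ge 1$, let $\Omega\subset\mathbb C^n$ be a convex domain and let $f\in\mathcal P(\Omega)$. Then $P_f\equiv 0$ if and only if $f=A\tilde f+B\overline{\tilde f}+v$, where $w\mapsto Aw+B\overline w$ is an invertible real-linear map, $v\in\mathbb C^n$, and $\tilde f(z)=z+\overline{\tilde g(z)}$ with $\tilde g:\Omega\to V$ holomorphic, $V\subset\mathbb C^n$ a complex subspace and $D\tilde g(z)\overline V=0$ for all $z$. Every such $f$ is univalent.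

The question behind these statements is posed in Iason Efraimidis, Álvaro Ferrada-Salas, Rodrigo Hernández, Rodrigo Vargas, "Schwarzian derivatives for pluriharmonic mappings", arXiv:1912.12619 (2019). It asks, for fixed $n$, whether there is a constant $0<c\le1$ such that
$$(1-|z|^2)\|P_f(z)\|\le c\qquad (z\in\mathbb B^n)$$
forces every $f\in\mathcal P(\mathbb B^n)$ to be univalent. The constant is allowed to depend on $n$. In plain words: the pre-Schwarzian is a second-order quantity that vanishes on affine maps. If it is small everywhere, must the map be injective?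

For $n=1$ the answer is yes, and $c=\frac29$ works: $\tfrac{3\sqrt3}{2}\cdot\tfrac29=3^{-1/2}$, so $c+\sqrt{\tfrac{3\sqrt3}{2}c}=\tfrac29+3^{-1/4}<0.983<1$. For $n\ge 2$ the answer is no, and in a strong form: since $1-|z|^2\le1$, the unweighted bound in Theorem 2 is stronger than the weighted one, and still it does not force injectivity, however small $c$ is. Theorem 3 says that nevertheless the limiting condition $P_f\equiv0$ does force injectivity in every dimension. So if $c_n$ denotes the supremum of the admissible constants, then $\frac29\le c_1\le 1$ (the upper bound comes from the sharpness statement quoted at the end of Section 2), while for $n\ge2$ no positive constant is admissible.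

## 2. Pluriharmonic mappings, dilatation and $P_f$

For $z,w\in\mathbb C^n$ let $z\cdot w=\sum z_i\overline{w_i}$ and $|z|=(z\cdot z)^{1/2}$. A $k$-linear map $T:(\mathbb C^n)^k\to\mathbb C^n$ has norm $\|T\|=\max|T\langle u_1,\dots,u_k\rangle|$ over unit vectors $u_1,\dots,u_k$. The derivative of an $\mathcal L^k(\mathbb C^n)$-valued map is viewed as an element of $\mathcal L^{k+1}(\mathbb C^n)$. For a matrix-valued $\omega$ this means $D\omega\langle u,w\rangle=(D\omega\,u)\,w$: differentiate in direction $u$, then apply the matrix to $w$. A bar over a matrix means entrywise conjugation.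

**Definition.** A pluriharmonic mapping in a simply connected domain $\Omega\subset\mathbb C^n$ is $f=h+\overline g$ with $h,g:\Omega\to\mathbb C^n$ holomorphic. We always assume $J_h=\det Dh\neq0$ on $\Omega$. The dilatation is $\omega=Dg\,Dh^{-1}$, and the real Jacobian is
$$J_f=|\det Dh|^2\det(I_n-\omega\overline\omega).$$
$\mathcal P(\Omega)$ is the set of pluriharmonic $f:\Omega\to\mathbb C^n$ with $J_h\ne0$ and $J_f\ne0$ throughout $\Omega$.

Both conditions will matter: $J_f\ne0$ says that $f$ is a local diffeomorphism, and $J_h\neq 0$ is an extra requirement on the holomorphic part.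

**Definition.** For $h$ holomorphic and locally biholomorphic, $Ph\langle\cdot,\cdot\rangle=Dh^{-1}D^2h\langle\cdot,\cdot\rangle$ (Pfaltzgraff). For $f=h+\overline g\in\mathcal P(\Omega)$,
$$P_f\langle\cdot,\cdot\rangle=Ph\langle\cdot,\cdot\rangle-Dh^{-1}(I_n-\overline\omega\omega)^{-1}\,\overline\omega\,D\omega\langle\cdot,Dh\,\cdot\rangle .\tag{1}$$

The inverse exists because $\det(I-XY)=\det(I-YX)$ for square matrices, so $\det(I-\overline\omega\omega)=\det(I-\omega\overline\omega)\ne0$.

**Example A (affine maps).** Let $f(z)=Az+B\overline z$ with $\det A\ne0$. Then $h=Az$, $g=\overline Bz$, and $\omega=\overline BA^{-1}$ is constant, so $D^2h=0$, $D\omega=0$ and $P_f=0$. If $J_f\neq0$, then $f\in\mathcal P(\mathbb C^n)$, and $f$ is injective because it is an invertible real-linear map.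

**Example B (one variable).** Let $0<\epsilon\le1$ and $f(z)=z+\frac\epsilon2\overline{z^2}$ on $\mathbb D$. Then $h=z$, $\omega=\epsilon z$, $J_f=1-\epsilon^2|z|^2>0$ and
$$P_f(z)=-\frac{\epsilon^2\,\overline z}{1-\epsilon^2|z|^2},\qquad (1-|z|^2)|P_f(z)|\le\epsilon^2,$$
the last because $1-|z|^2\le1-\epsilon^2|z|^2$. The map is injective: if $f(z)=f(z')$ with $z\neq z'$, then $|z-z'|=\frac\epsilon2|z-z'||z+z'|$, so $1=\frac\epsilon2|z+z'|<1$, which is absurd. Note that $\omega$ has size $\epsilon$ while $P_f$ has size $\epsilon^2$.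

**Example C (shears, $n=2$).** Let $\phi$ be holomorphic in $\mathbb D$ and $f(z_1,z_2)=(z_1,\ z_2+\overline{\phi(z_1)})$ on $\mathbb B^2$. Then $h=z$, $g=(0,\phi(z_1))$,
$$\omega=\begin{pmatrix}0&0\\\phi'&0\end{pmatrix},\qquad \overline\omega\omega=0,\qquad \overline\omega D\omega=0,$$
so $J_f=1$ and $P_f=0$, for every $\phi$ whatsoever. The map is injective, since the first coordinate gives $z_1$ and then the second gives $z_2$.

When $f$ is holomorphic, $\omega\equiv0$ and $P_f=Pf$. The known criterion, due to Pfaltzgraff, is this: if $f$ is holomorphic and locally biholomorphic in $\mathbb B^n$ and $(1-|z|^2)\|Pf(z)\|\le1$ for all $z$, then $f$ is univalent, and the constant $1$ is sharp. For $n=1$ it is Becker's criterion. We use it as given.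

## 3. The disc: small $P_f$ controls the dilatation

Let $n=1$. Then $J_f=|h'|^2(1-|\omega|^2)$ and (1) reads
$$P_f=\frac{h''}{h'}-\frac{\overline\omega\,\omega'}{1-|\omega|^2}=\partial_z\log|J_f|.\tag{2}$$
For the second equality: $\partial_z\log|h'|^2=h''/h'$, and $\partial_z\log\big|1-|\omega|^2\big|=-\omega'\overline\omega/(1-|\omega|^2)$.

The plan is to compare $f$ with the holomorphic functions $h+\lambda g$, $|\lambda|=1$, to which Becker's criterion may be applied. For this we must show that $\omega$ has small hyperbolic derivative.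

**Step 0: reduction to $|\omega|<1$.** Since $J_f\neq0$ is continuous on $\mathbb D$, it has constant sign, so $|\omega|<1$ everywhere or $|\omega|>1$ everywhere. In the second case replace $f$ by $\overline f=g+\overline h$. Here $g'=\omega h'\ne0$, the dilatation is $1/\omega$, and $J_{\overline f}=-J_f$, so $P_{\overline f}=\partial_z\log|J_f|=P_f$ by (2). Univalence is unaffected. From now on $|\omega|<1$ and $J_f>0$.

**Step 1: a bound for the hyperbolic derivative of $\omega$.** The aim is
$$\omega^*(a):=\frac{(1-|a|^2)\,|\omega'(a)|}{1-|\omega(a)|^2}\le\sqrt{\tfrac{3\sqrt3}{2}\,c}\qquad(a\in\mathbb D).\tag{3}$$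
The reason is that $\log J_f$ has gradient controlled by $P_f$ and Laplacian given by the hyperbolic derivative of $\omega$. The divergence theorem links the two.

Let $u=\log J_f$. By (2), $\partial_zu=P_f$, and since $h''/h'$ is holomorphic,
$$\Delta u=4\partial_{\overline z}\partial_zu=-4\omega'\left[\frac{\overline{\omega'}}{1-|\omega|^2}+\frac{\overline\omega\,\omega\,\overline{\omega'}}{(1-|\omega|^2)^2}\right]=-\frac{4|\omega'|^2}{(1-|\omega|^2)^2}.$$
Fix $a$ and put $\varphi(\zeta)=\frac{\zeta+a}{1+\overline a\zeta}$, $U=u\circ\varphi$. Let $T$ be an automorphism of $\mathbb D$ with $T(\omega(a))=0$, and let $W=T\circ\omega\circ\varphi$, so $W(0)=0$. The chain rule $\Delta U=|\varphi'|^2(\Delta u)\circ\varphi$ and the invariance $|T'(w)|/(1-|T(w)|^2)=1/(1-|w|^2)$ give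
$$\Delta U=-\frac{4|W'|^2}{(1-|W|^2)^2},\qquad |W'(0)|=\frac{|\omega'(a)|}{1-|\omega(a)|^2}(1-|a|^2)=\omega^*(a).$$
Since $U$ is real, $|\nabla U|=2|\partial_\zeta U|$. As $(1-|\zeta|^2)|\varphi'(\zeta)|=1-|\varphi(\zeta)|^2$,
$$|\nabla U(\zeta)|=2|P_f(\varphi(\zeta))|\,|\varphi'(\zeta)|\le\frac{2c\,|\varphi'(\zeta)|}{1-|\varphi(\zeta)|^2}=\frac{2c}{1-|\zeta|^2}.$$
Let $0<s<1$. The function $|W'|^2$ is subharmonic, so its integral over $|\zeta|<s$ is at least $\pi s^2|W'(0)|^2$. Hence
$$4\pi s^2|W'(0)|^2\le4\int_{|\zeta|<s}\frac{|W'|^2}{(1-|W|^2)^2}\,dA=-\int_{|\zeta|<s}\Delta U\,dA=-\oint_{|\zeta|=s}\partial_nU\,|d\zeta|\le2\pi s\cdot\frac{2c}{1-s^2},$$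
that is, $\omega^*(a)^2\le\frac{c}{s(1-s^2)}$. For $s=1/\sqrt3$ we have $s(1-s^2)=\frac{2}{3\sqrt3}$, which is (3).

Example B shows that the square root is unavoidable: there $\omega^*(0)=\epsilon$, while the weighted supremum of $|P_f|$ is at most $\epsilon^2$. So no bound of the form $\omega^*\le Kc$ can hold for all small $c$.

**Step 2: Becker's criterion for $h_\lambda=h+\lambda g$, $|\lambda|=1$.** We have $h_\lambda'=h'(1+\lambda\omega)\neq0$ because $|\omega|<1$, and
$$\frac{h_\lambda''}{h_\lambda'}-P_f=\frac{\lambda\omega'}{1+\lambda\omega}+\frac{\overline\omega\,\omega'}{1-|\omega|^2}=\omega'\,\frac{\lambda(1-|\omega|^2)+\overline\omega(1+\lambda\omega)}{(1+\lambda\omega)(1-|\omega|^2)}=\frac{\omega'(\lambda+\overline\omega)}{(1+\lambda\omega)(1-|\omega|^2)}.$$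
Since $|\lambda+\overline\omega|=|\overline\lambda+\omega|=|1+\lambda\omega|$, the right side has modulus $|\omega'|/(1-|\omega|^2)$. By (3),
$$(1-|z|^2)\left|\frac{h_\lambda''}{h_\lambda'}\right|\le c+\omega^*(z)\le c+\sqrt{\tfrac{3\sqrt3}2c}\le1,$$
so every $h_\lambda$ is univalent.

**Step 3: from all $h_\lambda$ to $f$.** Suppose $f(z_1)=f(z_2)$. Then $h(z_1)-h(z_2)=-\overline{(g(z_1)-g(z_2))}$, so the differences $h(z_1)-h(z_2)$ and $g(z_1)-g(z_2)$ have equal modulus. Therefore some unimodular $\lambda$ satisfies $h(z_1)-h(z_2)=-\lambda(g(z_1)-g(z_2))$, that is, $h_\lambda(z_1)=h_\lambda(z_2)$. By Step 2, $z_1=z_2$. This proves Theorem 1. $\square$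

## 4. Shears stop the disc argument in dimension two

Let us try the same with $n\ge2$. Step 3 generalizes at once: if $f(z)=f(z')$, the vectors $h(z)-h(z')$ and $g(z)-g(z')$ have equal length, so a unitary matrix $\Lambda$ satisfies $(h+\Lambda g)(z)=(h+\Lambda g)(z')$. It would be enough that every $h+\Lambda g$ is univalent, and Pfaltzgraff's criterion is there to prove it. The analogue of Step 2 needs control of $\omega$, which would have to come from an analogue of (3).

That is the exact point of failure. In Example C, $P_f=0$ and $\log J_f=0$, so the quantities used in Step 1 carry no information, while $\phi'$, the only entry of $\omega$, is arbitrary. Take $\phi=\frac N2z_1^2$ with $N>1$. For $\Lambda=I$ we get $h+g=(z_1,z_2+\frac N2z_1^2)$, whose pre-Schwarzian is $\langle u,v\rangle\mapsto(0,Nu_1v_1)$, of norm $N$; at $z=0$ this violates the hypothesis of Pfaltzgraff's criterion. For $\Lambda=\begin{pmatrix}0&1\\1&0\end{pmatrix}$ we get $h+\Lambda g=(z_1+\frac N2z_1^2,\,z_2)$, whose Jacobian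 $1+Nz_1$ vanishes at $z_1=-1/N$: it is not even locally univalent. So the holomorphic comparison maps can be bad although $P_f=0$ and $f$ is injective.

The shears themselves are not counterexamples. But they suggest where to look: near them, there is an unbounded amount of freedom at essentially no cost in $P_f$. To exploit it we need a way to handle $P_f$ that is less painful than (1).

## 5. A linear system whose solution is $P_f$

For $f=h+\overline g$ consider, at each point, the system for complex-bilinear $P,Q:\mathbb C^n\times\mathbb C^n\to\mathbb C^n$,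
$$D^2h=Dh\,P+\overline{Dg}\,Q,\qquad D^2g=Dg\,P+\overline{Dh}\,Q,\tag{4}$$
and the matrix $M_f=\begin{pmatrix}Dh&\overline{Dg}\\Dg&\overline{Dh}\end{pmatrix}$. Thus (4) says $M_f\begin{pmatrix}P\\Q\end{pmatrix}=\begin{pmatrix}D^2h\\D^2g\end{pmatrix}$.

**Lemma 4.**

(a) If $J_h\neq0$ and $J_f\ne0$ at a point, then (4) is solvable there, and every solution has $P=P_f$.

(b) If $(P,Q)$ solves (4) for $f$, then the same $(P,Q)$ solves (4) for $\tilde f=Af+B\overline f+v$, for any complex matrices $A,B$ and constant $v$.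

(c) If $(P,Q)$ solves (4) for $f$ and $L\in GL_n(\mathbb C)$, then $\big(L^{-1}P\langle L\cdot,L\cdot\rangle,\ \overline L^{-1}Q\langle L\cdot,L\cdot\rangle\big)$, with $P,Q$ evaluated at $Lz$, solves (4) for $f\circ L$.

(d) Where $J_h\ne0$, $J_f=\det M_f$.

**Proof.** (d) Block elimination gives
$$\det M_f=\det Dh\cdot\det\big(\overline{Dh}-Dg\,Dh^{-1}\,\overline{Dg}\big).$$
As $Dg\,Dh^{-1}=\omega$ and $\overline{Dg}=\overline\omega\,\overline{Dh}$, the second factor is $\det\big((I-\omega\overline\omega)\overline{Dh}\big)$. So $\det M_f=|\det Dh|^2\det(I-\omega\overline\omega)=J_f$. (Since $df=Dh\,dz+\overline{Dg}\,d\overline z$ and $d\overline f=Dg\,dz+\overline{Dh}\,d\overline z$, the matrix $M_f$ is the real differential written in the coordinates $(z,\overline z)$. Its determinant is therefore always the real Jacobian determinant, including at points where $J_h=0$.)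

(a) By (d), $M_f$ is invertible, so (4) is solvable. Let $(P,Q)$ be a solution. Differentiating $Dg=\omega Dh$ gives $D^2g=D\omega\langle\cdot,Dh\,\cdot\rangle+\omega D^2h$. The second equation of (4) gives
$$\overline{Dg}\,Q=\overline\omega\,\overline{Dh}\,Q=\overline\omega\,(D^2g-\omega Dh\,P)=\overline\omega\,D\omega\langle\cdot,Dh\,\cdot\rangle+\overline\omega\omega\,(D^2h-Dh\,P).$$
By the first equation the left side is $D^2h-Dh\,P$. Hence
$$(I-\overline\omega\omega)(D^2h-Dh\,P)=\overline\omega\,D\omega\langle\cdot,Dh\,\cdot\rangle.\tag{5}$$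
Solving for $P$ gives exactly (1). Note that the derivation of (5) uses only $J_h\ne0$.

(b) Up to constants, $\tilde h=Ah+Bg$ and $\tilde g=\overline Ag+\overline Bh$. Hence
$$D^2\tilde h=AD^2h+BD^2g=(ADh+BDg)P+(A\overline{Dg}+B\overline{Dh})Q=D\tilde h\,P+\overline{D\tilde g}\,Q,$$
$$D^2\tilde g=\overline AD^2g+\overline BD^2h=(\overline ADg+\overline BDh)P+(\overline A\,\overline{Dh}+\overline B\,\overline{Dg})Q=D\tilde g\,P+\overline{D\tilde h}\,Q .$$

(c) At $Lz$ we have $D(h\circ L)=Dh\,L$ and $\overline{D(g\circ L)}=\overline{Dg}\,\overline L$, so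
$$D^2(h\circ L)=D^2h\langle L\cdot,L\cdot\rangle=(Dh\,L)\,L^{-1}P\langle L\cdot,L\cdot\rangle+(\overline{Dg}\,\overline L)\,\overline L^{-1}Q\langle L\cdot,L\cdot\rangle,$$
and the second equation is checked in the same way. $\square$

The point of (b) is that composing with a real-affine map on the outside does not change $P_f$, even though it mixes $h$ and $g$ thoroughly. In particular (b) does not require $J_h\ne0$ for the map one starts from. This will be used in an essential way.

## 6. Mappings with $P_f\equiv0$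

**Lemma 5 (polarization).** Let $U\subset\mathbb C^n$ be open and connected, and let $\Phi$ be a finite sum of products $\alpha(z)\overline{\beta(w)}$ with $\alpha,\beta$ holomorphic in $U$. If $\Phi(z,z)=0$ for all $z\in U$, then $\Phi\equiv0$ on $U\times U$.

**Proof.** Put $\Psi(z,\zeta)=\Phi(z,\overline\zeta)$ for $z\in U$, $\overline\zeta\in U$. This is holomorphic on a connected open set, and it vanishes when $\zeta=\overline z$. Use the linear coordinates $p=\frac{z+\zeta}2$, $q=\frac{z-\zeta}{2i}$: then $\zeta=\overline z$ holds exactly when $p,q$ are both real. So near a point with $\zeta=\overline z$, $\Psi$ is a holomorphic function of $(p,q)$ that vanishes for all real $(p,q)$ near a real point. All its partial derivatives vanish at that point, so $\Psi=0$ nearby, and $\Psi\equiv 0$ by the identity theorem. $\square$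

**Step 1: the stated maps have $P_f\equiv0$.** Let $\tilde f=z+\overline{\tilde g}$ be as in Theorem 3, so $\tilde h=z$ and $\tilde\omega=D\tilde g$. Since $\tilde g$ is $V$-valued, the values of $\tilde\omega$ and of $D\tilde\omega$ lie in $V$. Conjugating $D\tilde g\,\overline V=0$ gives $\overline{\tilde\omega}\,V=0$. So $\overline{\tilde\omega}\tilde\omega=0$, $\overline{\tilde\omega}D\tilde\omega=0$, and $J_{\tilde f}=\det(I-\overline{\tilde\omega}\tilde\omega)=1$. By (1), $P_{\tilde f}=0$. By Lemma 4(a), some $(0,Q)$ solves (4) for $\tilde f$. By Lemma 4(b) it solves (4) for $f=A\tilde f+B\overline{\tilde f}+v$, and as $f\in\mathcal P(\Omega)$, Lemma 4(a) gives $P_f=0$.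

**Step 2: normalize at a point.** Now let $P_f\equiv0$, fix $z_0\in\Omega$ and write $\omega_0=\omega(z_0)$. We use an outer real-linear map to arrange that the differential at $z_0$ is the identity. Put
$$\tilde A=Dh(z_0)^{-1}(I-\overline{\omega_0}\omega_0)^{-1},\qquad\tilde B=-\tilde A\,\overline{\omega_0},\qquad\tilde f=\tilde Af+\tilde B\overline f .$$
The real-linear map $w\mapsto\tilde Aw+\tilde B\overline w$ has real determinant
$$\det\begin{pmatrix}\tilde A&\tilde B\\\overline{\tilde B}&\overline{\tilde A}\end{pmatrix}=|\det\tilde A|^2\det\begin{pmatrix}I&-\overline{\omega_0}\\-\omega_0&I\end{pmatrix}=|\det\tilde A|^2\det(I-\omega_0\overline{\omega_0})\ne0,$$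
so it is invertible, and its inverse, being real-linear, has the form $w\mapsto Aw+B\overline w$. With $\tilde h=\tilde Ah+\tilde Bg$ and $\tilde g=\overline{\tilde A}g+\overline{\tilde B}h$,
$$D\tilde h(z_0)=\tilde A(I-\overline{\omega_0}\omega_0)Dh(z_0)=I,\qquad D\tilde g(z_0)=\overline{\tilde A}\,\big(Dg(z_0)-\omega_0Dh(z_0)\big)=0.$$

**Step 3: $\tilde h$ is a translation.** By Lemma 4(a) and (b), some $(0,Q)$ solves (4) for $\tilde f$ at each point of $\Omega$. Let $U\subset\Omega$ be a ball around $z_0$ on which $D\tilde h$ is invertible. There (5) with $P=0$ holds: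
$$\big(I-\overline{\tilde\omega(z)}\,\tilde\omega(z)\big)D^2\tilde h(z)=\overline{\tilde\omega(z)}\,D\tilde\omega(z)\langle\cdot,D\tilde h(z)\,\cdot\rangle .$$
By Lemma 5, applied to each component,
$$\big(I-\overline{\tilde\omega(w)}\,\tilde\omega(z)\big)D^2\tilde h(z)=\overline{\tilde\omega(w)}\,D\tilde\omega(z)\langle\cdot,D\tilde h(z)\,\cdot\rangle\qquad(z,w\in U).\tag{6}$$
Take $w=z_0$, where $\tilde\omega=0$: this gives $D^2\tilde h=0$ on $U$, hence on $\Omega$ by the identity theorem. Since $D\tilde h(z_0)=I$, $\tilde h(z)=z+\text{const}$, and so $\tilde\omega=D\tilde g$.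

**Step 4: the structure of $\tilde g$.** Now (6) reads $\overline{D\tilde g(w)}\,D^2\tilde g(z)=0$ on $U\times U$. So $z\mapsto\overline{D\tilde g(w)}D\tilde g(z)$ is constant on $U$, and it vanishes at $z_0$. Thus $\overline{D\tilde g(w)}D\tilde g(z)=0$ on $U\times U$, and by the identity theorem in each variable, on $\Omega\times\Omega$. Let $V$ be the complex span of all vectors $D\tilde g(z)u$, $z\in\Omega$, $u\in\mathbb C^n$. Then $\overline{D\tilde g(w)}\,V=0$, that is, $D\tilde g(w)\overline V=0$ for all $w$. Integrating along segments, $\tilde g-\tilde g(z_0)$ is $V$-valued. Hence $\tilde f=z+\overline{(\tilde g-\tilde g(z_0))}+k$ with a constant $k$. Applying the inverse map $w\mapsto Aw+B\overline w$ gives $f$ in the asserted form, with $v=Ak+B\overline k$.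

**Step 5: univalence.** The outer real-affine map is injective, so it suffices to treat $\tilde f=z+\overline{\tilde g}$. If $\tilde f(z)=\tilde f(z')$, then $z-z'=-\overline{(\tilde g(z)-\tilde g(z'))}\in\overline V$. By convexity $[z',z]\subset\Omega$, and along this segment $D\tilde g(\cdot)(z-z')=0$. So $\tilde g(z)=\tilde g(z')$, and then $z=z'$. This proves Theorem 3. $\square$

For $n=1$ either $V=0$, or $V=\mathbb C$ and $D\tilde g=0$. In both cases $\tilde g$ is constant and $f$ is real-affine. For $n=2$ and $V=\mathbb C e_2$ we have $\overline V=V$, and $D\tilde g\,e_2=0$ means $\tilde g=(0,\phi(z_1))$: these are the shears of Example C.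

## 7. Designing a collision: a shear with a coupling term

We turn to Theorem 2, first for $n=2$, with coordinates $(\zeta,y)$. We look for two points $(\pm t,0)$ with the same image.

The naive attempt is the shear-like map $(H(\zeta),\,y+\overline{G(\zeta)})$ with $H$ odd, real on $(-1,1)$, $H(t)=0$, and $G$ even. Its values at $(\pm t,0)$ agree. But its real Jacobian is $|H'|^2$, and since $H(0)=H(t)=0$, Rolle's theorem gives a zero of $H'$ in $(0,t)$. The map is not even a local diffeomorphism.

The remedy is to add a term that is invisible on the slice $y=0$ but changes the differential there: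
$$f_0(\zeta,y)=\big(H(\zeta)+\overline{\kappa(\zeta)\,y},\ \ y+\overline{G(\zeta)}\big).$$
The values on $y=0$ are as before. But, as Section 9 shows, the real Jacobian on $y=0$ is now $|\psi|^2$ with
$$\psi=H'-\overline\kappa\,G'.$$
So $H'$ may vanish as long as $\overline\kappa G'$ compensates. We want $\psi\approx1$ and $\partial_z\psi\approx0$. Take
$$H'=1-\frac\mu{(1-z^2)^4},\qquad G'=-\frac{\mu\kappa}{(1-z^2)^4},\qquad\text{so}\qquad\psi=1-\mu\,\frac{1-|\kappa|^2}{(1-z^2)^4}.$$
Here $\mu$ is tiny, but the correction $\mu(1-z^2)^{-4}$ is concentrated near $z=\pm1$ and there strong enough to bring $H(t)$ back to $0$. The error in $\psi$ remains small if $|\kappa|=1+O(|1-z^2|^4)$. Since $G$ must be even, $\kappa$ must be odd, so we want an odd polynomial $\kappa$ that equals $1$ at $z=1$ to order four. Then $\kappa'$ vanishes at $\pm1$ to order three, and this also tames the products $G'\kappa'$ and $G'\kappa''$, which will appear in $P$.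

As for the exponent $4$: with an exponent $m$, bringing $H(\pm t)$ to $0$ at distance $\tau=1-t$ from $\pm1$ takes $\mu$ of order $\tau^{m-1}$, and with $\kappa'$ a multiple of $(1-z^2)^{m-1}$ the product $G'\kappa''$ is bounded by a constant times $\mu|1-z^2|^{-2}$, of order $\tau^{m-3}$ for $|1-z^2|$ of order $\tau$. The first integer for which this bound tends to $0$ is $m=4$.

One obstacle is left: $\det Dh_0=H'$ for $h_0=(H,y)$, and this vanishes somewhere by Rolle, so $f_0\notin\mathcal P$. Lemma 4(b) removes it: replace $f_0$ by $f=f_0+R\overline{f_0}$ with a suitable real matrix $R$. To see which $R$ to take, let $R=\begin{pmatrix}p&q\\s&v\end{pmatrix}$ and $g_0=(\kappa y,G)$. The holomorphic part of $f$ is $h_0+Rg_0$, and a direct expansion gives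
$$\det(Dh_0+RDg_0)=(1+s\kappa)H'+qG'-(\det R)\,\kappa G'+p\,\kappa'y=1+s\kappa-\mu\,\frac{1+(s+q)\kappa-(\det R)\kappa^2}{(1-\zeta^2)^4}+p\,\kappa'y .$$
For the fraction to stay bounded near $\pm1$ we want the numerator to be $1-\kappa^2$, that is, $q=-s$ and $\det R=1$. The identity matrix satisfies this, but then $w\mapsto w+\overline w$ is not invertible. A rotation by a small nonzero angle does the job.

## 8. The functions $\kappa$, $H$, $G$ and the parameters

Let
$$\kappa(z)=\tfrac{35}{16}\Big(z-z^3+\tfrac35z^5-\tfrac17z^7\Big),\quad\kappa'(z)=\tfrac{35}{16}(1-z^2)^3,\quad\kappa''(z)=-\tfrac{105}8\,z(1-z^2)^2.$$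
Then $\kappa$ is odd, $\kappa(1)=\frac{35}{16}\cdot\frac{16}{35}=1$, and on $\overline{\mathbb D}$ we have $|\kappa|\le\frac{35}{16}\big(1+1+\frac35+\frac17\big)=\frac{35}{16}\cdot\frac{96}{35}=6$.

**Lemma 6.** For $z\in\overline{\mathbb D}$,
$$\big|1-|\kappa|^2\big|\le31|1-z^2|^4,\qquad|1-\kappa^2|\le31|1-z^2|^4.\tag{7}$$

**Proof.** Integrate $\kappa'(x)=\frac{35}{16}(1-x)^3(1+x)^3$ along the segment $[z,1]$, using $|1+x|\le2$:
$$|1-\kappa(z)|\le\tfrac{35}{16}\cdot8\int_0^{|1-z|}s^3\,ds=\tfrac{35}8|1-z|^4 .$$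
If $\operatorname{Re}z\ge0$ then $|1+z|\ge1$, so $|1-\kappa|\le\frac{35}8|1-z^2|^4$. Now $1-|\kappa|^2=(1-\kappa)+\kappa(1-\overline\kappa)$ and $1-\kappa^2=(1-\kappa)(1+\kappa)$, and both have modulus at most $7|1-\kappa|\le\frac{245}8|1-z^2|^4\le31|1-z^2|^4$. For $\operatorname{Re}z\le0$ apply this to $-z$: all quantities in (7) are even in $z$. $\square$

For $\mu>0$ define $H,G$ holomorphic in $\mathbb D$ by
$$H'=1-\frac\mu{(1-z^2)^4},\quad H(0)=0;\qquad G'=-\frac{\mu\kappa}{(1-z^2)^4},\quad G(0)=0.$$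
Since $H'$ is even and $G'$ is odd, $H$ is odd and $G$ is even. Put
$$\psi=H'-\overline\kappa\,G'=1-\mu\Theta,\quad\Theta=\frac{1-|\kappa|^2}{(1-z^2)^4},\qquad\chi=H''-\overline\kappa\,G''=\partial_z\psi,$$
the last equality because $\partial_z\overline\kappa=0$.

**Step 1: bounds in terms of $\mu$ and the distance to $\pm1$.** By (7), $|\psi-1|\le31\mu$. Next,
$$\partial_z\Theta=-\frac{\kappa'\overline\kappa}{(1-z^2)^4}+\frac{8z(1-|\kappa|^2)}{(1-z^2)^5},$$
so $|\chi|\le\mu\big(\frac{35}{16}\cdot6+8\cdot31\big)/|1-z^2|\le262\,\mu/|1-z^2|$. Let $0<r<1$ and $\sigma=1-r^2$. For $|z|\le r$ we have $|1-z^2|\ge\sigma$, and therefore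
$$|\chi|\le\frac{262\mu}\sigma,\quad|G'\kappa'|\le\frac{14\mu}\sigma,\quad|G'\kappa''|\le\frac{84\mu}{\sigma^2},\quad|\kappa'|\le18,\quad|\kappa''|\le56.\tag{8}$$
Indeed $|G'\kappa'|\le6\cdot\frac{35}{16}\mu/|1-z^2|$ with $6\cdot\frac{35}{16}=13.125$, and $|G'\kappa''|\le6\cdot\frac{105}8\mu/|1-z^2|^2$ with $6\cdot\frac{105}8=78.75$. Finally $|\kappa'|\le\frac{35}{16}\cdot8=17.5$ and $|\kappa''|\le\frac{105}8\cdot4=52.5$.

**Step 2: choice of parameters.** Let $t\in[\frac12,1)$, $\tau=1-t$, $\Lambda(t)=\int_0^t(1-x^2)^{-4}dx$, and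
$$\mu=\frac t{\Lambda(t)},\qquad r=\frac{1+t}2,\qquad\rho=\tau.$$
Then $H(t)=t-\mu\Lambda(t)=0$. Since $(1+x)^4\le16$ on $[0,1]$ and $\tau^{-3}\ge8$,
$$\Lambda(t)\ge\frac1{16}\int_0^t\frac{dx}{(1-x)^4}=\frac{\tau^{-3}-1}{48}\ge\frac78\cdot\frac{\tau^{-3}}{48},$$
so $\mu\le\frac1{\Lambda(t)}\le\frac{384}7\tau^3\le55\tau^3$. Also $\sigma=1-r^2\ge1-r=\tau/2$. Hence
$$\mu\le55\tau^3,\qquad\frac\mu\sigma\le110\,\tau^2,\qquad\frac\mu{\sigma^2}\le220\,\tau.\tag{9}$$
From now on $\tau\le\frac1{72}$. Then $18\rho\le\frac14$, and $31\mu\le1705\,\tau^3\le\frac{1705}{373248}\le\frac18$.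

## 9. The mapping $F$: in $\mathcal P(\mathbb B^2)$, but not injective

For $(\zeta,y)\in\mathbb D\times\mathbb C$ let
$$f_0(\zeta,y)=\big(H(\zeta)+\overline{\kappa(\zeta)y},\ \ y+\overline{G(\zeta)}\big),\qquad h_0=(H,y),\quad g_0=(\kappa y,G),$$
$$f=f_0+R\,\overline{f_0},\qquad R=\begin{pmatrix}a&-b\\b&a\end{pmatrix},\quad b=\tfrac1{12},\quad a=\sqrt{1-b^2},$$
$$F(z_1,z_2)=f(rz_1,\rho z_2)=(f\circ L)(z),\qquad L=\operatorname{diag}(r,\rho).$$
As $R$ is real, $f=h+\overline g$ with $h=h_0+Rg_0$ and $g=g_0+Rh_0$. The map $F$ is defined and pluriharmonic, hence real-analytic, for $|z_1|<1/r$, $z_2\in\mathbb C$, which is a neighbourhood of $\overline{\mathbb B^2}$. If $z\in\overline{\mathbb B^2}$, then $(\zeta,y)=Lz$ satisfies $|\zeta|\le r$ and $|y|\le\rho$.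

**Step 1: $F$ is not injective.** $H(\pm t)=0$ and $G(t)=G(-t)$, so $f_0(t,0)=f_0(-t,0)$ and $f(t,0)=f(-t,0)$. Thus $F(t/r,0)=F(-t/r,0)$, and $(\pm t/r,0)$ are distinct points of $\mathbb B^2$ because $0<t<r$.

**Step 2: the holomorphic part is locally biholomorphic.** From $Dh_0=\operatorname{diag}(H',1)$ and $Dg_0=\begin{pmatrix}\kappa'y&\kappa\\G'&0\end{pmatrix}$,
$$Dh=\begin{pmatrix}H'+a\kappa'y-bG'&a\kappa\\b\kappa'y+aG'&1+b\kappa\end{pmatrix}.$$
In the determinant the terms $\pm ab\,\kappa\kappa'y$ cancel, and $a^2+b^2=1$. This gives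
$$\det Dh=(1+b\kappa)H'-(b+\kappa)G'+a\kappa'y=1+b\kappa-\mu\,\frac{1-\kappa^2}{(1-\zeta^2)^4}+a\kappa'y,$$
where we used $(1+b\kappa)-(b+\kappa)\kappa=1-\kappa^2$. For $|\zeta|\le r$, $|y|\le\rho$ we have $|b\kappa|\le\frac6{12}$, the fraction term is at most $31\mu\le\frac18$ by (7), and $|a\kappa'y|\le18\rho\le\frac14$. Hence $|\det Dh|\ge1-\frac12-\frac18-\frac14=\frac18>0$.

**Step 3: $J_F>0$.** The relations $Dh=Dh_0+RDg_0$ and $Dg=Dg_0+RDh_0$ with $R$ real say that $M_f=\begin{pmatrix}I&R\\R&I\end{pmatrix}M_{f_0}$. The first factor has determinant $\det(I-R^2)$. If $R$ is the rotation by $\theta$, $\sin\theta=b$, then $R^2$ is the rotation by $2\theta$, and $\det(I-R^2)=2-2\cos2\theta=4\sin^2\theta=4b^2>0$. Further,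
$$M_{f_0}=\begin{pmatrix}H'&0&\overline{\kappa'y}&\overline\kappa\\0&1&\overline{G'}&0\\\kappa'y&\kappa&\overline{H'}&0\\G'&0&0&1\end{pmatrix}.$$
Subtract $\overline\kappa\cdot(\text{row }4)$ from row 1 and $\kappa\cdot(\text{row }2)$ from row 3. The new rows are $(\psi,0,\overline{\kappa'y},0)$ and $(\kappa'y,0,\overline\psi,0)$, since $\overline{H'}-\kappa\overline{G'}=\overline\psi$. Columns 2 and 4 are now unit vectors, with their $1$ on the diagonal, so
$$\det M_{f_0}=\Delta:=|\psi|^2-|\kappa'y|^2 .$$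
For $|\zeta|\le r$, $|y|\le\rho$ we have $|\psi-1|\le31\mu\le\frac18$ and $|\kappa'y|\le18\rho\le\frac14$. In particular
$$\tfrac34\le|\psi|\le\tfrac54,\qquad\Delta\ge\tfrac9{16}-\tfrac1{16}=\tfrac12.\tag{10}$$
So $J_f=\det M_f=4b^2\Delta>0$ there. Since $J_F(z)=|\det L|^2J_f(Lz)$, and the holomorphic part $h\circ L$ has Jacobian $\det L\cdot\det Dh(Lz)\ne0$, we have $F\in\mathcal P(\mathbb B^2)$ with $J_F>0$.

## 10. Computing and estimating $P_F$

**Step 1: solve (4) for $f_0$.** At points with $|\zeta|\le r$, $|y|\le\rho$ the matrix $M_{f_0}$ is invertible, so (4) has a unique solution $(P,Q)$ for $f_0$. It is symmetric because $D^2h_0$, $D^2g_0$ are. We write symmetric bilinear forms as quadratic forms in $d\zeta,dy$, and $P^i=P^i_{11}d\zeta^2+2P^i_{12}d\zeta\,dy+P^i_{22}dy^2$ for the components. The four rows of (4) are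
$$H''d\zeta^2=H'P^1+\overline{\kappa'y}\,Q^1+\overline\kappa\,Q^2,\qquad0=P^2+\overline{G'}\,Q^1,$$
$$\kappa''y\,d\zeta^2+2\kappa'd\zeta\,dy=\kappa'y\,P^1+\kappa P^2+\overline{H'}\,Q^1,\qquad G''d\zeta^2=G'P^1+Q^2.$$
The second and fourth give $P^2=-\overline{G'}Q^1$ and $Q^2=G''d\zeta^2-G'P^1$. Inserting these in the first and third leaves
$$\psi P^1+\overline{\kappa'y}\,Q^1=\chi\,d\zeta^2,\qquad\kappa'y\,P^1+\overline\psi\,Q^1=\kappa''y\,d\zeta^2+2\kappa'd\zeta\,dy,$$
a $2\times2$ system with determinant $\Delta$. By Cramer's rule,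
$$P^1=\frac{\overline\psi\chi\,d\zeta^2-\overline{\kappa'y}\,(\kappa''y\,d\zeta^2+2\kappa'd\zeta\,dy)}\Delta,\qquad Q^1=\frac{\psi(\kappa''y\,d\zeta^2+2\kappa'd\zeta\,dy)-\kappa'y\,\chi\,d\zeta^2}\Delta .$$
With $P^2=-\overline{G'}Q^1$ we read off
$$P^1_{11}=\frac{\overline\psi\chi-\overline{\kappa'}\kappa''|y|^2}\Delta,\quad P^1_{12}=-\frac{|\kappa'|^2\,\overline y}\Delta,\quad P^2_{11}=-\frac{\overline{G'}(\psi\kappa''-\kappa'\chi)\,y}\Delta,\quad P^2_{12}=-\frac{\overline{G'}\kappa'\psi}\Delta,$$
and $P^1_{22}=P^2_{22}=0$.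

**Step 2: pass from $f_0$ to $F$.** By Lemma 4(b) the same $(P,Q)$ solves (4) for $f=f_0+R\overline{f_0}$. By Lemma 4(c), $L^{-1}P\langle L\cdot,L\cdot\rangle$ at $(\zeta,y)=(rz_1,\rho z_2)$ is the first part of a solution of (4) for $F=f\circ L$. Since $F\in\mathcal P(\mathbb B^2)$, Lemma 4(a) identifies it with $P_F$. With $L=\operatorname{diag}(r,\rho)$ its coefficients are
$$\hat P^1_{11}=rP^1_{11},\qquad\hat P^1_{12}=\rho P^1_{12},\qquad\hat P^2_{12}=rP^2_{12},\qquad\hat P^i_{22}=0,$$
$$\hat P^2_{11}=\frac{r^2}\rho P^2_{11}=-\frac{r^2\,\overline{G'}(\psi\kappa''-\kappa'\chi)\,z_2}\Delta .$$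
The dangerous factor $1/\rho$ in $\hat P^2_{11}$ is cancelled by $y=\rho z_2$, whereas $\hat P^1_{12}$ gains $\rho^2$. This is why squeezing in the $y$-direction is harmless and useful.

**Step 3: estimate.** For unit vectors $u,v$ we have $|u_1v_1|\le1$ and, by Cauchy–Schwarz, $|u_1v_2|+|u_2v_1|\le1$. Also $P^i_F\langle u,v\rangle=\hat P^i_{11}u_1v_1+\hat P^i_{12}(u_1v_2+u_2v_1)$. So $\|P_F\|$ is at most the sum of the moduli of the four coefficients. By (8), (10) and $|y|\le\rho$, $|z_2|\le1$, $r\le1$,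
$$|\hat P^1_{11}|\le2\Big(\tfrac54\cdot\tfrac{262\mu}\sigma+18\cdot56\,\rho^2\Big),\qquad|\hat P^1_{12}|\le2\cdot18^2\rho^2,$$
$$|\hat P^2_{12}|\le2\cdot\tfrac54\cdot\tfrac{14\mu}\sigma,\qquad|\hat P^2_{11}|\le2\Big(\tfrac54\cdot\tfrac{84\mu}{\sigma^2}+\tfrac{14\mu}\sigma\cdot\tfrac{262\mu}\sigma\Big).$$
By (9) and $\rho=\tau$, these are at most $74066\,\tau^2$, $648\,\tau^2$, $3850\,\tau^2$ and $46200\,\tau+88765600\,\tau^4$, respectively. Since $\tau\le\frac1{72}$, the three $\tau^2$-terms add up to at most $\frac{78564}{72}\tau\le1092\,\tau$, and the $\tau^4$-term is at most $\frac{88765600}{373248}\tau\le238\,\tau$. Altogether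
$$\|P_F(z)\|\le48000\,\tau\qquad(z\in\mathbb B^2).$$
Given $c>0$, choose $\tau\le\frac1{72}$ with $48000\,\tau\le c$. Then $\|P_F\|\le c$ on $\mathbb B^2$, while $F\in\mathcal P(\mathbb B^2)$, $J_F>0$ and $F$ is not univalent. This is Theorem 2 for $n=2$.

**Step 4: higher dimensions.** Let $n>2$ and let $F=h+\overline g$ be the map just found. Put $\hat F(z)=(F(z_1,z_2),z_3,\dots,z_n)$ on $\mathbb B^n$. This makes sense because $(z_1,z_2)\in\mathbb B^2$ when $z\in\mathbb B^n$. Here $\hat h=(h,z_3,\dots,z_n)$ and $\hat g=(g,0)$, so $D\hat h=Dh\oplus I$, the dilatation is $\omega\oplus0$, $J_{\hat h}=J_h$ and $J_{\hat F}=J_F>0$. Writing $u'=(u_1,u_2)$ and $v'=(v_1,v_2)$, formula (1) gives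
$$P_{\hat F}(z)\langle u,v\rangle=\big(P_F(z_1,z_2)\langle u',v'\rangle,\,0\big),$$
since both $D\hat h^{-1}D^2\hat h\langle u,v\rangle$ and $\overline{\hat\omega}D\hat\omega\langle u,D\hat hv\rangle$ only involve $u',v'$ and have vanishing last $n-2$ components. As $|u'|\le|u|$ and $|v'|\le|v|$, the bound $\|P_{\hat F}\|\le c$ persists. The two points of $\mathbb B^2$ with equal images under $F$, padded with zeros, show that $\hat F$ is not univalent. Finally, $\hat F$ is real-analytic near $\overline{\mathbb B^n}$ because $F$ is real-analytic near $\overline{\mathbb B^2}$. This proves Theorem 2. $\square$
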